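\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A vertex-deletion inequality for a degree-based bound\\ on the number of independent sets}


\begin{abstract}
For a graph $G$ with $\mathrm{iso}(G)$ isolated vertices let $\Pi(G)$ be $2^{\mathrm{iso}(G)}$ times
the product of $(2^{d(u)}+2^{d(v)}-1)^{1/(d(u)d(v))}$ over all edges $uv$. We prove a conjecture from
a paper of Galvin and Zhao: every graph with at least one vertex has a vertex $x$ with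
$\Pi(G)\ge \Pi(G-x)+\Pi(G-x-N(x))$. Every vertex of maximum degree has this property, and so
does every vertex whose degree is at least that of each vertex sharing a neighbor with it. We
prove a weighted version and determine when equality holds under this degree condition.
\end{abstract}

\section{The question and the answer}

Graphs are finite and simple, and $N(x)$ denotes the set of neighbors of $x$. Let
$\mathrm{ind}(G)$ be the number of independent sets of $G$, the empty set included; the graph
without vertices has one. Sorting independent sets according to whether they contain a given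
vertex $x$ gives
\begin{equation}\label{eq:rec}
\mathrm{ind}(G)=\mathrm{ind}(G-x)+\mathrm{ind}(G-x-N(x)).
\end{equation}
The complete bipartite graph $K_{a,b}$ has $2^a+2^b-1$ independent sets and $ab$ edges, each
joining a vertex of degree $b$ to one of degree $a$. If we distribute $\mathrm{ind}(K_{a,b})$
multiplicatively over the edges, each edge receives the factor $(2^a+2^b-1)^{1/(ab)}$. Now give
every edge of an arbitrary graph the factor it would have in a complete bipartite graph with the
same two degrees, and give every isolated vertex the factor~$2$: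
\[
\Pi(G)=2^{\mathrm{iso}(G)}\prod_{uv\in E(G)}\left(2^{d(u)}+2^{d(v)}-1\right)^{\frac1{d(u)d(v)}} .
\]
Here $\mathrm{iso}(G)$ is the number of isolated vertices, $d(u)$ is the degree of $u$, degrees and
isolated vertices are taken in the graph to which $\Pi$ is applied, and empty products are $1$. By
construction $\Pi(G)=\mathrm{ind}(G)$ when every component of $G$ is a single vertex or a complete
bipartite graph. In general one hopes for $\mathrm{ind}(G)\le\Pi(G)$, and by \eqref{eq:rec} an
induction would prove this if one could always find a vertex $x$ with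
\begin{equation}\label{eq:good}
\Pi(G)\ge\Pi(G-x)+\Pi(G-x-N(x)).
\end{equation}
Call such a vertex \emph{good} for $G$. The following conjecture is from \cite{GZ}.

\begin{conjecture}
Every graph with at least one vertex has a good vertex.
\end{conjecture}

Small graphs do not tell us which vertex to choose. In the triangle,
$\Pi=7^{3/4}$ and the right side of \eqref{eq:good} is $3+1=4$; all vertices are good because
$7^3=343>256=4^4$. In the path with four vertices, $\Pi=5\cdot7^{1/4}$, while the right side is
$5+3=8$ for an end vertex and $6+2=8$ for an inner vertex; again all vertices are good, because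
$5^4\cdot7=4375>4096=8^4$. But not every vertex of every graph is good
(Section~\ref{sec:condition}). We show that a vertex of maximum degree always is, and that a local
form of maximality suffices.

The proof works with a real parameter $q>1$ in place of $2$. Put
\[
\Pi_q(G)=q^{\mathrm{iso}(G)}\prod_{uv\in E(G)}\left(q^{d(u)}+q^{d(v)}-1\right)^{\frac1{d(u)d(v)}},
\qquad
I_G(\lambda)=\sum_{I\text{ independent}}\lambda^{|I|}.
\]
Thus $\Pi_2=\Pi$ and $I_G(1)=\mathrm{ind}(G)$. The number $q=1+\lambda$ is the value of
$I_{K_1}(\lambda)$, and $I_{K_{a,b}}(\lambda)=q^a+q^b-1$: an independent set is a subset of one of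
the two classes, and only the empty set is counted twice. Both $\Pi_q(G)$ and $I_G(\lambda)$ are
multiplicative over components. A reader interested only in the conjecture may set $q=2$ throughout.

\begin{theorem}\label{thm:main}
Let $q>1$ be real, and let $x$ be a vertex of a graph $G$ such that
\begin{equation}\label{eq:star}
d(w)\le d(x)\quad\text{for every } w\ne x \text{ having a common neighbor with } x .
\tag{$*$}
\end{equation}
Then
\[
\Pi_q(G)\ \ge\ \Pi_q(G-x)+(q-1)\,\Pi_q(G-x-N(x)),
\]
with equality if and only if the component of $x$ is a single vertex or a complete bipartite graph.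
\end{theorem}

A vertex of maximum degree satisfies \eqref{eq:star}, so the case $q=2$ proves the conjecture.

\begin{corollary}\label{cor:conj}
In every graph with at least one vertex, every vertex of maximum degree is good. In particular,
the conjecture is true.
\end{corollary}

The induction described above also gives the counting inequality, with its equality cases.

\begin{corollary}\label{cor:count}
For every graph $G$ and every $\lambda>0$ we have $I_G(\lambda)\le\Pi_{1+\lambda}(G)$, with
equality if and only if every component of $G$ is a single vertex or a complete bipartite graph.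
\end{corollary}

For $\lambda=1$ this is the inequality conjectured by Kahn and proved by Sah, Sawhney, Stoner and
Zhao~\cite{SSSZ}; their result is not used here.

\begin{proof}[Proof of Corollary~\ref{cor:count} from Theorem~\ref{thm:main}]
Put $q=1+\lambda$. We prove the inequality by induction on the number of vertices; for the graph
without vertices both sides are $1$. Otherwise let $x$ be any vertex satisfying \eqref{eq:star}, for
instance one of maximum degree. The weighted form of \eqref{eq:rec}, induction and
Theorem~\ref{thm:main} give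
\[
I_G(\lambda)=I_{G-x}(\lambda)+\lambda I_{G-x-N(x)}(\lambda)
\le\Pi_q(G-x)+(q-1)\Pi_q(G-x-N(x))\le\Pi_q(G).
\]
If $I_G(\lambda)=\Pi_q(G)$, the last inequality is an equality for \emph{every} $x$ satisfying
\eqref{eq:star}. Vertices with a common neighbor lie in one component, so a vertex of maximum
degree within its component satisfies \eqref{eq:star}; hence every component contains such an $x$,
and by Theorem~\ref{thm:main} it has the stated form. Conversely, $I_G(\lambda)$ and $\Pi_q(G)$ are
multiplicative over components and agree on $K_1$ and on $K_{a,b}$.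
\end{proof}

\paragraph{Plan.} The theorem compares three products over edges that differ only near $x$.
Section~\ref{sec:test} studies graphs in which $x$, its neighbors, and the vertices beyond them
have constant degrees $D$, $d$ and $m$. For these the theorem is an inequality in three integers,
which follows from log-convexity. Section~\ref{sec:weights} gives three properties of the edge
weights that let us treat the pairs (neighbor $u$ of $x$, neighbor $w\neq x$ of $u$) independently
of each other. In Section~\ref{sec:proof} these two ingredients are combined, using the convexity of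
$t\mapsto q^t$.

\section{Three degrees: the test graphs}\label{sec:test}

\subsection{The path with five vertices}

Let $q=2$, let $G$ be the path $w_1u_1xu_2w_2$, and consider its middle vertex $x$. The two edges
at $x$ have the factor $7^{1/4}$ and the two end edges $5^{1/2}$, so $\Pi(G)=7^{1/2}\cdot5$. Moreover
$G-x$ is two copies of $K_2$ and $G-x-N(x)$ is two isolated vertices. Thus $x$ is good if and only if
\[
9+4=13\le 7^{1/2}\cdot 25^{1/2}.
\]
This is true, as $169\le175$, but the reason is better seen as follows. The numbers $7,13,25$ are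
values of one function, $F(z)=1+6z$, at $z=1,2,4$; and by the Cauchy--Schwarz inequality
\[
13=1+\sqrt6\,\sqrt{24}\le\sqrt{1+6}\,\sqrt{1+24}.
\]
In other words, $F$ is log-convex as a function of $\log z$, since it is a sum of monomials with
positive coefficients, and $z=2$ is the geometric mean of $1$ and $4$. The three numbers count the
independent sets of the three graphs in Figure~\ref{fig:test}, which interpolate between $K_{2,2}$
and two copies of $K_{1,2}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.7pt}]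
\begin{scope}
\node[fill=black] (u) at (0,0) {};
\node[fill=black] (v) at (1,0) {};
\node (a) at (0,1) {};
\node (b) at (1,1) {};
\draw (u)--(a)--(v)--(b)--(u);
\node[draw=none,rectangle] at (0.5,-1.6) {$H_0$: \ $7$};
\end{scope}
\begin{scope}[xshift=4cm]
\node[fill=black] (u) at (0,0) {};
\node[fill=black] (v) at (1,0) {};
\node (a) at (0.5,1) {};
\node (b) at (0,-1) {};
\node (c) at (1,-1) {};
\draw (b)--(u)--(a)--(v)--(c);
\node[draw=none,rectangle] at (0.5,-1.6) {$H_1$: \ $13$};
\end{scope}
\begin{scope}[xshift=8cm]
\node[fill=black] (u) at (0,0) {};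
\node[fill=black] (v) at (1.2,0) {};
\node (a) at (-0.3,-1) {};
\node (b) at (0.3,-1) {};
\node (c) at (0.9,-1) {};
\node (e) at (1.5,-1) {};
\draw (a)--(u)--(b);
\draw (c)--(v)--(e);
\node[draw=none,rectangle] at (0.6,-1.6) {$H_2$: \ $25$};
\end{scope}
\end{tikzpicture}
\caption{Three graphs with their numbers of independent sets. The two black vertices have degree
$2$ in each. From left to right, the vertices joined to both black vertices (top row) are replaced
one at a time, each by two vertices joined to only one black vertex apiece (bottom row). The numbers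
satisfy $13^2\le7\cdot25$.}
\label{fig:test}
\end{figure}

\subsection{The general test graphs}

Let $d,m,p\ge1$ be integers and $D=pm$. For $0\le k\le d$ let $H_k$ be the following graph. There
are $D$ \emph{middle} vertices, divided into $p$ blocks of size $m$; there are $d-k$ \emph{shared}
vertices, each joined to all middle vertices; and each block has $k$ \emph{private} vertices, each
joined to the $m$ vertices of that block. So middle, shared and private vertices have degrees $d$,
$D$ and $m$. The graph $H_0$ is $K_{D,d}$, and $H_d$ is $p$ disjoint copies of $K_{m,d}$.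

Count independent sets $I$ of $H_k$ with weight $(q-1)^{|I|}$. Those without shared vertices
contribute $(q^m+q^k-1)^p$, one factor $q^m+q^k-1$ per block. In those with some shared
vertex, the shared vertices contribute $q^{d-k}-1$, no middle vertex is present, and the $kp$
private vertices are free. The total is
\[
(q^k+q^m-1)^p+(q^{d-k}-1)q^{kp}=F(q^k),\qquad F(z)=(z+q^m-1)^p-z^p+q^dz^{p-1}.
\]
Now let $x$ be the unique shared vertex of $G=H_{d-1}$. Each of $G-x$ and $G-x-N(x)$ is
a disjoint union of complete bipartite graphs and single vertices, so on them $\Pi_q$ is the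
weighted count, and $\Pi_q(G-x)+(q-1)\Pi_q(G-x-N(x))$ equals the weighted count $F(q^{d-1})$ of $G$.
On the other side, $G$ has $D$ edges at $x$ and $D(d-1)$ others, so
\[
\Pi_q(G)=(q^D+q^d-1)^{\frac1d}(q^d+q^m-1)^{\frac{(d-1)D}{dm}}=F(1)^{\frac1d}F(q^d)^{\frac{d-1}d}.
\]
Hence for this $G$ and $x$ the inequality of Theorem~\ref{thm:main} says precisely that
$F(q^{d-1})\le F(1)^{1/d}F(q^d)^{(d-1)/d}$. In a general graph $m$ need not divide $D$, so we
prove this also when the exponent $p=D/m\ge1$ is not an integer.

Recall that a positive function $f$ on an interval is \emph{log-convex} if $\ln f$ is convex, that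
is, $f((1-\theta)s+\theta t)\le f(s)^{1-\theta}f(t)^{\theta}$ for $0\le\theta\le1$. Sums and
integrals (over a parameter) of log-convex functions are log-convex: this is H\"older's
inequality $\int f^{1-\theta}g^{\theta}\le(\int f)^{1-\theta}(\int g)^{\theta}$, used for sums or
for integrals.

\begin{lemma}[three degrees]\label{lem:three}
Let $D,d,m\ge1$ be integers with $m\le D$. Then
\[
(q^{d-1}+q^m-1)^{\frac Dm}+(q-1)q^{\frac{(d-1)D}m}
\le(q^D+q^d-1)^{\frac1d}\,(q^d+q^m-1)^{\frac{(d-1)D}{dm}},
\]
with equality if and only if $d=1$ or $D=m$.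
\end{lemma}

\begin{proof}
Put $p=D/m\ge1$ and, for $z>0$, let $F(z)=(z+q^m-1)^p-z^p+q^dz^{p-1}$ as above. Then
\begin{align*}
F(q^{d-1})&=(q^{d-1}+q^m-1)^p-q^{(d-1)p}+q\cdot q^{(d-1)p},\\
F(1)&=q^{mp}-1+q^d=q^D+q^d-1,\qquad F(q^d)=(q^d+q^m-1)^p .
\end{align*}
So the claim is
\begin{equation}\label{eq:F}
F(q^{d-1})\le F(1)^{\frac1d}\,F(q^d)^{\frac{d-1}d}.
\end{equation}
Since
\[
F(z)=\int_0^{q^m-1}p\,(s+z)^{p-1}\,ds+q^dz^{p-1},
\]
$F$ is positive. Substitute $z=e^t$. For $s\ge0$,
\[
\frac{d^2}{dt^2}\ln (s+e^t)^{p-1}=(p-1)\frac{d}{dt}\,\frac{e^t}{s+e^t}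
=(p-1)\frac{s\,e^t}{(s+e^t)^2}\ge0,
\]
and $\ln z^{p-1}=(p-1)t$ is linear in $t$. Hence $t\mapsto F(e^t)$ is log-convex. As
$(d-1)\ln q=\frac1d\cdot0+\frac{d-1}d\cdot d\ln q$, this gives \eqref{eq:F}.

If $d=1$, both sides of \eqref{eq:F} are $F(1)$. If $D=m$, then $p=1$, and $F$ is the constant
$q^m-1+q^d$. Otherwise $d\ge2$ and $p>1$, and for every $s>0$ the second derivative above is positive.
For $0<\theta<1$ and distinct arguments, the inequality defining log-convexity is then strict for
each integrand with $s>0$, hence strict after integration. So $t\mapsto\ln F(e^t)$ is strictly convex.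
As $(d-1)\ln q$ lies strictly between $0$ and $d\ln q$, inequality \eqref{eq:F} is strict.
\end{proof}

The hypothesis $m\le D$ was used to have $p\ge1$; for $p<1$ the integrand is log-concave. It cannot
be dropped: for $q=2$ and $(D,d,m)=(1,2,2)$ the inequality reads
$\sqrt5+\sqrt2\le5^{1/2}7^{1/4}$. Squaring twice turns this into $89+28\sqrt{10}\le175$, that is,
$7840\le7396$, which is false.

\section{Properties of the edge weights}\label{sec:weights}

From now on $\log$ is the logarithm to base $q$ (and $\ln$ the natural one). Let
\[
\varphi(a,b)=\frac{\log(q^a+q^b-1)}{ab}\quad(a,b>0),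
\]
so that
\[
\log\Pi_q(G)=\mathrm{iso}(G)+\sum_{uv\in E(G)}\varphi(d(u),d(v)).
\]
The function $\varphi$ is symmetric. In a general graph, three things happen that the test graphs
avoid. Deleting $N(x)$ may leave a vertex $w$ with some but not all of its edges, and the weights of
the remaining edges change; an edge inside $N(x)$ loses degree at both ends when $x$ is deleted; and
such an edge disappears altogether when $N(x)$ is deleted. The three parts of the next lemma deal
with these, in this order.

In (a), the form of the bound matters. Suppose $w$ loses $k$ of its $d$ edges and keeps $a=d-k\ge1$.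
Applying (a) to each remaining edge, we get a total increase of at most
$a\left(\frac1a-\frac1d\right)=\frac kd$ attributable to $w$. This is \emph{linear} in $k$, so we may
charge $1/d$ to each lost edge. If all edges are lost, $w$ becomes isolated and contributes exactly
$1=d/d$, so the same rule holds.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] If $1\le a\le d$ and $b\ge1$, then
$\varphi(a,b)-\varphi(d,b)\le\frac1a-\frac1d$, strictly if $a<d$.
\item[(b)] If $a,b\ge2$, then
\[
\varphi(a-1,b-1)-\varphi(a,b)\le[\varphi(a-1,b)-\varphi(a,b)]+[\varphi(a,b-1)-\varphi(a,b)].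
\]
\item[(c)] If $a,b\ge1$, then $\varphi(a,b)<\frac1a+\frac1b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $c=q^{-b}\in(0,1)$ and $h(t)=\log(1+c(q^t-1))$ for $t\ge0$. Since
$q^a+q^b-1=q^b(1+c(q^a-1))$, we have
\begin{equation}\label{eq:h}
\varphi(a,b)-\frac1a=\frac{h(a)}{ab}.
\end{equation}
The derivative $h'(t)=\frac{cq^t}{1-c+cq^t}$ is strictly increasing, so $h$ is strictly convex; and
$h(0)=0$. Hence $h(t)/t$, the slope of the chord from $0$ to $t$, is strictly increasing. By
\eqref{eq:h}, $\varphi(a,b)-\frac1a\le\varphi(d,b)-\frac1d$, strictly if $a<d$.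

(b) The claim is that $\varphi(a-1,b-1)-\varphi(a-1,b)-\varphi(a,b-1)+\varphi(a,b)\le0$. The left
side is the integral of $\partial_a\partial_b\varphi$ over $[a-1,a]\times[b-1,b]$, so it suffices
to show $\partial_a\partial_b\varphi\le0$ for all $a,b>0$. Up to the positive factor $1/\ln q$, the
function $\varphi$ is $L/(ab)$ with
\[
A=q^a,\quad B=q^b,\quad S=A+B-1,\quad L=\ln S .
\]
Here $a\,L_a=\frac{A\ln A}S$, $b\,L_b=\frac{B\ln B}S$ and $ab\,L_{ab}=-\frac{AB}{S^2}\ln A\ln B$.
Therefore
\begin{align*}
a^2b^2\,\partial_a\partial_b\frac L{ab}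
&=ab\,L_{ab}-a\,L_a-b\,L_b+L\\
&=\frac1S\left[K(A,B)-\frac{AB}S\ln A\ln B\right],
\end{align*}
where $K(A,B)=S\ln S-A\ln A-B\ln B$. This function vanishes for $A=1$ and for $B=1$; moreover
$K_A=\ln S-\ln A$ and $K_{AB}=1/S$. So
\[
K(A,B)=\int_1^A\!\int_1^B\frac{dt\,ds}{s+t-1}
=\int_1^A\!\int_1^B\frac{st}{s+t-1}\,\frac{dt\,ds}{st}.
\]
The $s$-derivative of $\frac{st}{s+t-1}$ is $\frac{t(t-1)}{(s+t-1)^2}\ge0$ for $s,t\ge1$, and by
symmetry the function is also nondecreasing in $t$. Hence it is at most $\frac{AB}{A+B-1}=\frac{AB}S$
on the domain of integration, and $K(A,B)\le\frac{AB}S\ln A\ln B$, as required.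

(c) We have $q^{a+b}-(q^a+q^b-1)=(q^a-1)(q^b-1)>0$, so $\log(q^a+q^b-1)<a+b$. Divide by $ab$.
\end{proof}

Let $u$ be a neighbor of $x$ with degree $d\geq 2$, and let $w\ne x$ be a neighbor of $u$ with degree
$m$. Suppose first that $w\notin N(x)$. When $x$ is deleted, only $u$ loses an edge, and the weight
of $uw$ changes by $\alpha(d,m)$; when $N(x)$ is deleted as well, $uw$ disappears and we charge $1/m$
for it, which gives a net change of $\beta(d,m)$. Here
\[
\alpha(d,m)=\varphi(d-1,m)-\varphi(d,m),\qquad
\beta(d,m)=\frac1m-\varphi(d,m)\qquad(d\ge2,\ m\ge1).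
\]
If $w\in N(x)$, parts (b) and (c) will allow us to bound the change at $uw$ by the sum of two such
terms, one for each end.

In this notation, Lemma~\ref{lem:three} has the following form. Let $d\ge2$ and $1\le m\le D$ be
integers. The two terms on the left of Lemma~\ref{lem:three} are $q^{D(d-1)\varphi(d-1,m)}$ and
$(q-1)q^{D(d-1)/m}$, and the right side is $q^{D\varphi(D,d)+D(d-1)\varphi(d,m)}$. Dividing by the
right side we get
\begin{equation}\label{eq:pair}
q^{D[-\varphi(D,d)+(d-1)\alpha(d,m)]}+(q-1)\,q^{D[-\varphi(D,d)+(d-1)\beta(d,m)]}\le1,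
\end{equation}
with equality if and only if $m=D$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $D=d(x)$. If $D=0$, then $\Pi_q(G)=q\,\Pi_q(G-x)$ and $G-x-N(x)=G-x$, so equality holds, and the
component of $x$ is a single vertex. Let $D\ge1$ from now on.

Put $V_1=N(x)$, so $|V_1|=D$, and let $V_2$ be the set of vertices outside $V_1\cup\{x\}$ with a
neighbor in $V_1$. Let $E_{11}$ be the set of edges inside $V_1$ and $E_{12}$ the set of edges
between $V_1$ and $V_2$; we write edges of $E_{12}$ as $uw$ with $u\in V_1$. Write $d_v$ for the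
degree of $v$ in $G$. For $w\in V_2$ let $k_w=|N(w)\cap V_1|\ge1$.

If $u\in V_1$ and $w\in N(u)\setminus\{x\}$, then $u$ is a common neighbor of $x$ and $w$, whether
$w$ lies in $V_2$ or in $V_1$. So \eqref{eq:star} says
\begin{equation}\label{eq:deg}
d_w\le D\qquad\text{for all }u\in V_1\text{ and }w\in N(u)\setminus\{x\}.
\end{equation}
This is the only use of \eqref{eq:star}. If $u\in V_1$ is on an edge of $E_{11}\cup E_{12}$, then
$d_u\ge2$, since $u$ is also adjacent to $x$; so $\alpha$ and $\beta$ are defined where they occur
below. Let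
\[
G'=G-x-N(x),\qquad \rho_1=\log\frac{\Pi_q(G-x)}{\Pi_q(G)},\qquad
\rho_2=\log\frac{\Pi_q(G')}{\Pi_q(G)} .
\]
We must show $q^{\rho_1}+(q-1)q^{\rho_2}\le1$. The idea is to bound $\rho_1$ and $\rho_2$ by sums
over $u\in V_1$ of terms that are, in turn, sums over the neighbors $w\ne x$ of $u$. Convexity then
reduces the claim first to a single $u$, and then to a single pair $(u,w)$, for which it is
\eqref{eq:pair}.

\subsection{Deleting $x$}

In $G-x$ each vertex of $V_1$ has lost one edge, and all other degrees are unchanged. A vertex
$u\in V_1$ becomes isolated exactly if $d_u=1$. Writing $\mathbf 1_{d_u=1}$ for $1$ if $d_u=1$ and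
$0$ otherwise, we get
\begin{multline*}
\rho_1=\sum_{u\in V_1}\big(-\varphi(D,d_u)+\mathbf 1_{d_u=1}\big)
+\sum_{uw\in E_{12}}\alpha(d_u,d_w)\\
+\sum_{uu'\in E_{11}}\big[\varphi(d_u-1,d_{u'}-1)-\varphi(d_u,d_{u'})\big].
\end{multline*}
By Lemma~\ref{lem:weights}(b) each bracket is at most $\alpha(d_u,d_{u'})+\alpha(d_{u'},d_u)$. We
assign the first of these terms to $u$ and the second to $u'$, and obtain
\begin{equation}\label{eq:rho1}
\rho_1\le\sum_{u\in V_1}A_u,\qquad
A_u=-\varphi(D,d_u)+\mathbf 1_{d_u=1}+\sum_{w\in N(u)\setminus\{x\}}\alpha(d_u,d_w).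
\end{equation}

\subsection{Deleting $x$ and its neighbors}

Let $d'_v$ be the degree of $v$ in $G'$. Then $d'_w=d_w-k_w$ for $w\in V_2$, and $d'_v=d_v$ for the
other vertices of $G'$. For an edge $vz$ of $G'$, changing one argument of $\varphi$ at a time and
applying Lemma~\ref{lem:weights}(a) twice, we get
\begin{equation}\label{eq:edge}
\varphi(d'_v,d'_z)-\varphi(d_v,d_z)
\le\Big(\frac1{d'_v}-\frac1{d_v}\Big)+\Big(\frac1{d'_z}-\frac1{d_z}\Big),
\end{equation}
strictly if $d'_v<d_v$ or $d'_z<d_z$. Sum this over $E(G')$. A vertex $v$ with $d'_v\ge1$ occurs in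
$d'_v$ edges and contributes $1-d'_v/d_v$ to the right side, which is $k_v/d_v$ if $v\in V_2$ and
$0$ otherwise. The vertices isolated in $G'$ but not in $G$ are the $w\in V_2$ with $k_w=d_w$, and
each contributes $1=k_w/d_w$ to $\rho_2$. Together these contributions are
$\sum_{w\in V_2}k_w/d_w=\sum_{uw\in E_{12}}1/d_w$. Finally, the edges of $G$ missing in $G'$ are
those at $x$ and those in $E_{11}\cup E_{12}$. Hence
\[
\rho_2\le-\sum_{u\in V_1}\varphi(D,d_u)+\sum_{uw\in E_{12}}\beta(d_u,d_w)
-\sum_{uu'\in E_{11}}\varphi(d_u,d_{u'}).
\]
By Lemma~\ref{lem:weights}(c),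
$\beta(d_u,d_{u'})+\beta(d_{u'},d_u)=\frac1{d_u}+\frac1{d_{u'}}-2\varphi(d_u,d_{u'})
>-\varphi(d_u,d_{u'})$. So again each edge of $E_{11}$ can be split between its ends, and
\begin{equation}\label{eq:rho2}
\rho_2\le\sum_{u\in V_1}B_u,\qquad
B_u=-\varphi(D,d_u)+\sum_{w\in N(u)\setminus\{x\}}\beta(d_u,d_w),
\end{equation}
strictly if $E_{11}\ne\emptyset$.

\subsection{One neighbor at a time}

We claim that for each $u\in V_1$
\begin{equation}\label{eq:local}
q^{DA_u}+(q-1)q^{DB_u}\le1.
\end{equation}
If $d_u=1$, then $A_u=1-\varphi(D,1)$ and $B_u=-\varphi(D,1)$. As $q^{D\varphi(D,1)}=q^D+q-1$, the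
left side of \eqref{eq:local} is $(q^D+q-1)/(q^D+q-1)=1$.

Let $d=d_u\ge2$. There are $d-1$ vertices $w\in N(u)\setminus\{x\}$, and $A_u$ and $B_u$ are the
averages over these $w$ of
\[
-\varphi(D,d)+(d-1)\alpha(d,d_w)\qquad\text{and}\qquad-\varphi(D,d)+(d-1)\beta(d,d_w).
\]
Since $t\mapsto q^t$ is convex, the left side of \eqref{eq:local} is at most the average over $w$ of
the left side of \eqref{eq:pair} with $m=d_w$. By \eqref{eq:deg} we have $d_w\le D$, so
\eqref{eq:pair} applies and the average is at most~$1$.

The same averaging over the $D$ vertices $u\in V_1$ finishes the proof of the inequality. By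
\eqref{eq:rho1}, \eqref{eq:rho2}, convexity and \eqref{eq:local},
\begin{align*}
\frac{\Pi_q(G-x)+(q-1)\Pi_q(G')}{\Pi_q(G)}
&=q^{\rho_1}+(q-1)q^{\rho_2}\\
&\le q^{\frac1D\sum_uDA_u}+(q-1)\,q^{\frac1D\sum_uDB_u}\\
&\le\frac1D\sum_{u\in V_1}\big(q^{DA_u}+(q-1)q^{DB_u}\big)\le1 .
\end{align*}

\subsection{Equality}

Still let $D\ge1$, and suppose that equality holds in the theorem. Then all inequalities in the last
display are equalities. Since $q-1>0$, equality holds in \eqref{eq:rho1} and in \eqref{eq:rho2}, and
so in every inequality summed to obtain them; and \eqref{eq:local} is an equality for every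
$u\in V_1$.
\begin{itemize}
\item Equality in \eqref{eq:rho2} forces $E_{11}=\emptyset$.
\item A vertex $w\in V_2$ has $d'_w<d_w$, so \eqref{eq:edge} is strict for every edge of $G'$ at
$w$. Hence there is no such edge, and $N(w)\subseteq V_1$.
\item Let $w\in V_2$, and let $u\in V_1$ be a neighbor of $w$; then $d_u\ge2$. Equality in
\eqref{eq:local} for this $u$ implies that an average of numbers that are at most $1$ equals $1$. So
\eqref{eq:pair} is an equality for $d=d_u$ and $m=d_w$, and $d_w=D=|V_1|$. With $N(w)\subseteq V_1$
this gives $N(w)=V_1$.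
\end{itemize}
Thus the component of $x$ is complete bipartite with classes $V_1$ and $\{x\}\cup V_2$.

Conversely, let the component of $x$ be $K_{a,b}$ with $x$ in the class of size $a$; the case of a
single vertex was treated at the beginning. By
multiplicativity of $\Pi_q$ we may assume $G=K_{a,b}$. Then $\Pi_q(G)=q^a+q^b-1$. Next,
$\Pi_q(G-x)=q^{a-1}+q^b-1$; for $a=1$ this is correct because $b$ isolated vertices remain. Finally
$G-x-N(x)$ consists of $a-1$ isolated vertices, so $\Pi_q(G-x-N(x))=q^{a-1}$. Equality holds since
$(q^{a-1}+q^b-1)+(q-1)q^{a-1}=q^a+q^b-1$. This completes the proof of Theorem~\ref{thm:main}. \qed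

\section{The degree condition}\label{sec:condition}

\begin{remark}
Condition \eqref{eq:star} is local. In a connected bipartite graph, for example, two vertices with a
common neighbor lie in the same class. So every vertex that has maximum degree \emph{within its own
class} satisfies \eqref{eq:star} and is good.
\end{remark}

\begin{remark}
Condition \eqref{eq:star} cannot simply be dropped: for $q=2$ there are vertices that are not
good. To find one, note that the inequality in \eqref{eq:pair} fails for $(D,d,m)=(1,2,2)$, as we
saw after Lemma~\ref{lem:three}. These are the degrees at an end vertex $x$ of the path $x,u,w,z$. In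
this path $x$ is still good. Indeed, for this $x$ the only inequality in the bounds on $\rho_1$ and
$\rho_2$ that is not an equality is \eqref{eq:edge} for the edge $wz$, and its slack makes up for the
failure of \eqref{eq:pair}. We can reduce this slack by attaching leaves to $z$, which changes none of
the degrees $D,d,m$: by \eqref{eq:h}, the slack in Lemma~\ref{lem:weights}(a) is
$\frac1b\left(\frac{h(d)}d-\frac{h(a)}a\right)$, where $h$ depends on $b$ but always satisfies
$0\le h(t)\le t$; so the slack is at most $1/b$ and tends to $0$ as $b\to\infty$. Three leaves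
suffice.

Let $G$ be the path $x,u,w,z$ together with three leaves attached to $z$, so $d(x)=1$,
$d(u)=d(w)=2$, $d(z)=4$. The edges $xu$, $uw$, $wz$ have the factors $5^{1/2}$, $7^{1/4}$,
$19^{1/8}$, and each leaf edge at $z$ has the factor $17^{1/4}$. In $G-x$ the edge $xu$ is gone, the
factor of $uw$ becomes $5^{1/2}$, and the factors of the other edges stay the same. Moreover,
$G-x-N(x)=K_{1,4}$. Hence
\begin{gather*}
\Pi(G)=5^{1/2}\,7^{1/4}\,19^{1/8}\,17^{3/4},\\
\Pi(G-x)=5^{1/2}\,19^{1/8}\,17^{3/4},\qquad \Pi(G-x-N(x))=17 .
\end{gather*}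
So $x$ is not good if and only if $\sqrt5\,(7^{1/4}-1)\,19^{1/8}<17^{1/4}$. With
$c=5(7^{1/4}-1)^2$, the eighth power of this inequality is $19\,c^4<289$. Now $1.6266^2>2.6458$ and
$2.6458^2>7$, so $7^{1/4}<1.6266$. Therefore $c<5\cdot0.6266^2<1.9632$, $c^2<3.8542$ and
$c^4<14.86<15.2<289/19$. So $x$ is not good. Condition \eqref{eq:star} fails here because $w$ has the
common neighbor $u$ with $x$ and $d(w)=2>1=d(x)$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GZ} David Galvin and Yufei Zhao, \emph{The number of independent sets in a graph with small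
maximum degree}, arXiv:1007.4803 (2010).
\bibitem{SSSZ} Sah, Sawhney, Stoner and Zhao, J.~Combin. Theory Ser.~B, 2019.
\end{thebibliography}

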